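# Three sets that no cubillage contains: weak $r$-separation and membranes

## 1. Largest weakly separated collections and membranes in zonotopes

There is a condition on pairs of subsets of $[n]=\{1,\dots,n\}$, called weak $r$-separation, and there is a geometric construction that produces collections of largest possible size satisfying it. Does the construction produce all of them? The answer one would first guess is yes. It was stated as a conjecture by Danilov, Karzanov and Koshevoy ("The weak separation in higher dimensions", arXiv:1904.09798, 2019). It is known to hold for $r=1$, and in Section 2 we check by hand that it holds for the smallest $n$, for every odd $r$. We then prove that it fails for every odd $r\ge5$ and every $n\ge r+7$.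

For $I,J\subseteq[n]$ write $I<J$ if $\max I<\min J$.

**Definition (weak $r$-separation).** For disjoint $A,B\subseteq[n]$ let $k(A,B)$ be the least $k$ such that $A\cup B$ splits into $k$ nonempty intervals $I_1<\dots<I_k$ of the ordered set $A\cup B$ lying alternately in $A$ and in $B$. Let $r$ be odd. Sets $X,X^*\subseteq[n]$ are weakly $r$-separated if, for $A=X-X^*$ and $B=X^*-X$, either $k(A,B)\le r+1$, or $k(A,B)=r+2$ and the end intervals $I_1,I_{r+2}$, which lie in the same difference, lie in the difference coming from the set of smaller or equal size (if $I_1\subseteq X-X^*$ then $|X|\le|X^*|$; if $I_1\subseteq X^*-X$ then $|X^*|\le|X|$). A collection is weakly $r$-separated if any two of its members are. It is maximal by size if it has the largest cardinality among weakly $r$-separated collections in $2^{[n]}$.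

For $r=1$ this is the weak separation of Leclerc and Zelevinsky. For example, $\{1,4\}$ and $\{2,3\}$ give the intervals $1\,|\,2,3\,|\,4$, so $k=3=r+2$; the ends lie in $\{1,4\}$ and the sizes are equal, so the two sets are weakly $1$-separated. The sets $\{1,3\}$ and $\{2\}$ also give $k=3$, but the ends lie in the larger set, so they are not. The sets $\{1,3\}$ and $\{2,4\}$ give $k=4$, so they are not.

**Definition (zonotope, cubillage).** Fix reals $t_1<\dots<t_n$ and put $\xi_i=(1,t_i,\dots,t_i^{d-1})\in\mathbb R^d$. The cyclic zonotope is
$$Z(n,d)=\Big\{\sum_i\lambda_i\xi_i:\ 0\le\lambda_i\le1\Big\}.$$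
A point $\sum_{i\in X}\xi_i$ is identified with the set $X\subseteq[n]$; as this identification implies, the $t_i$ are always assumed to be such that distinct subsets give distinct points. A cubillage $Q$ is a subdivision of $Z(n,d)$ into $d$-dimensional parallelotopes (cubes) $(X|p)$, any two meeting in a common, possibly empty, face, where for a $d$-subset $p\subseteq[n]$ and $X\subseteq[n]-p$
$$(X|p)=\sum_{i\in X}\xi_i+\Big\{\sum_{j\in p}\lambda_j\xi_j:\ 0\le\lambda_j\le1\Big\}.$$
We call $p$ the type of the cube. $V(Q)$ is the set of vertices of the cubes, viewed as subsets of $[n]$.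

The vertices of $(X|p)$ are the sets $X\cup v$ with $v\subseteq p$. The first coordinate of the point $X$ is $|X|$; we call it the level.

**Definition (front, rear, fragmentation).** The front side $P^{fr}$ (rear side $P^{rear}$) of a polytope $P$ is the union of the facets seen from below (above) in the direction of the last coordinate axis; facets parallel to that axis are excluded. For a cube $C=(X|p)$ let $S_h(C)=C\cap\{x_1=|X|+h\}$. The fragmentation $F(Q)$ cuts each $C$ by $S_1(C),\dots,S_{d-1}(C)$ into the fragments $\Delta_h(C)=C\cap\{|X|+h-1\le x_1\le|X|+h\}$, $h=1,\dots,d$. For $\Delta=\Delta_h(C)$ put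
$$\Delta^{\varepsilon fr}=\Delta^{fr}\cup S_{h-1}(C),\qquad \Delta^{\varepsilon rear}=\Delta^{rear}\cup S_h(C),$$
where $S_0(C)$ and $S_d(C)$ are the bottom and the top vertex of $C$.

**Definition (w-membrane).** The w-membranes of $F(Q)$ are the $(d-1)$-dimensional subcomplexes of $F(Q)$ obtained from $Z^{fr}(n,d)$ by finite sequences of raising flips: given a w-membrane $M$ and a fragment $\Delta$ with $\Delta^{\varepsilon fr}\subseteq M$, replace $\Delta^{\varepsilon fr}$ in $M$ by $\Delta^{\varepsilon rear}$. $V(M)$ is the set of vertices of $M$, viewed as subsets of $[n]$.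

Which facets are in front? Let $i\in p$, $q=p-i$, and let $a$ be the coefficient vector of $g(t)=\prod_{j\in q}(t-t_j)$, so that $\langle a,\xi_l\rangle=g(t_l)$. On $C=(X|p)$ the functional $\langle a,\cdot\rangle$ equals a constant plus $\lambda_i\,g(t_i)$, the last coordinate of $a$ is $1$, and the sign of $g(t_i)$ is $(-1)^{\#\{j\in p:\ j>i\}}$. If this sign is positive, $C$ lies above the hyperplane of the facet $\lambda_i=0$ and below that of $\lambda_i=1$. Therefore:
$$\text{the facet }\lambda_i=0\text{ is in front, }\lambda_i=1\text{ in the rear, if } \#\{j\in p: j>i\}\text{ is even; vice versa if it is odd.}\tag{1}$$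
In particular, for $i=\max p$, the bottom vertex lies on a front facet and the top vertex on a rear facet.

Take $n=d=2$, a single parallelogram with vertices $\emptyset,1,2,12$. By (1) the front is the path $\emptyset,1,12$. The fragment $\Delta_1$ is the triangle $\emptyset,1,2$; its flip replaces the segment from $\emptyset$ to $1$ by the segments $\emptyset,2$ and $2,1$, giving the path $\emptyset,2,1,12$. The flip of $\Delta_2$ then gives the rear $\emptyset,2,12$.

We use one fact from the source without proof: for $r$ odd, $V(M)$ is a maximal by size weakly $r$-separated collection for every w-membrane $M$ of the fragmentation of any cubillage on $Z(n,r+2)$. We refer to it as the membrane fact.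

**Conjecture.** Let $r$ be odd and $n>r+1$. Then any maximal by size weakly $r$-separated collection $\mathcal W\subseteq2^{[n]}$ is representable: there are a cubillage $Q$ on $Z(n,r+2)$ and a w-membrane $M$ of its fragmentation with $V(M)=\mathcal W$.

## 2. The case $n=r+2$: a single cube

Put $d=r+2$ and $n=d$, so $d$ is odd. For $X,X^*\subseteq[d]$ with differences $A,B$ we have $k(A,B)\le d=r+2$, with equality only if $A\cup B=[d]$ and the elements alternate, that is, if $\{X,X^*\}$ consists of $O=\{1,3,\dots,d\}$ and $N=\{2,4,\dots,d-1\}$. For this pair the ends lie in $O$ and $|O|>|N|$, so the pair is not weakly $r$-separated. All other pairs are. Hence there are exactly two maximal by size collections: $2^{[d]}-\{O\}$ and $2^{[d]}-\{N\}$.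

Both are representable. Take the cubillage consisting of the single cube $Z=([\,]|[d])$ with empty base set. There are $d-i$ elements above $i$, and $d$ is odd, so by (1) the front facets are $\lambda_i=0$ for odd $i$ and $\lambda_i=1$ for even $i$. A vertex $X$ misses all of them iff $X=O$, so $V(Z^{fr})=2^{[d]}-\{O\}$. Likewise $V(Z^{rear})=2^{[d]}-\{N\}$. The front is a w-membrane with no flips. Flipping $\Delta_1,\dots,\Delta_d$ in this order is legal: after $h$ flips the membrane consists of the parts of $Z^{rear}$ at levels $\le h$, the slice $S_h$, and the parts of $Z^{fr}$ at levels $\ge h$, and this contains $\Delta_{h+1}^{\varepsilon fr}$. After $d$ flips it is $Z^{rear}$.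

So the guess passes the first test. To go further we need a supply of cubillages that can be computed.

## 3. Regular cubillages from polynomial interpolation

Let $\mathcal P$ be the space of real polynomials of degree $\le d-1$. If $f\in\mathcal P$ has coefficient vector $a$, then $\langle a,\xi_i\rangle=f(t_i)$. Any $d$ of the $\xi_i$ are linearly independent (Vandermonde). For $\omega\in\mathbb R^n$ and a $(d+1)$-subset $P\subseteq[n]$ let
$$\omega[P]=\sum_{i\in P}\frac{\omega_i}{\pi_P(i)},\qquad \pi_P(i)=\prod_{j\in P-i}(t_i-t_j).$$
This is the divided difference: the coefficient of $t^d$ in the polynomial of degree $\le d$ that interpolates $\omega$ on $P$. It vanishes if $\omega$ comes from some $f\in\mathcal P$. It equals $1$ for $t^d$. It equals $\sum_{j\in P}t_j$ for $t^{d+1}$, because the interpolant is $t^{d+1}-\prod_{j\in P}(t-t_j)$.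

Call $\omega$ generic if $\omega[P]\ne0$ for all $P$. Then every $f\in\mathcal P$ satisfies $f(t_i)=\omega_i$ for at most $d$ indices. Let $\omega$ be generic. For a $d$-subset $p$ let $f_p\in\mathcal P$ interpolate $\omega$ on $p$ (so $f_p$ agrees with $\omega$ exactly on $p$), and let $X_p=\{i\notin p:\omega_i<f_p(t_i)\}$.

**The cubillage $Q_\omega$.** Lift $Z$ to the zonotope $\hat Z=\sum_i[0,(\xi_i,\omega_i)]\subset\mathbb R^{d+1}$. The projections of the lower faces of a polytope form a polyhedral subdivision of its projection. The lower face of $\hat Z$ belonging to $f\in\mathcal P$ is obtained by minimizing $\sum_i\lambda_i(\omega_i-f(t_i))$: $\lambda_i=1$ if $\omega_i<f(t_i)$, $\lambda_i=0$ if $\omega_i>f(t_i)$, and $\lambda_i$ is free if there is equality. At most $d$ of the $\lambda_i$ are free and any $d$ of the $\xi_i$ are independent, so each cell is a parallelotope whose dimension is the number of free $\lambda_i$. The $d$-dimensional cells are the cubes $(X_p|p)$, one for each $d$-subset $p$. They form a cubillage $Q_\omega$. The vertices are the cells with no free $\lambda_i$; every such cell lies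 in a $d$-dimensional cell, since these cover $Z$, and is a vertex of it. So
$$V(Q_\omega)=\{X(f):\ f\in\mathcal P,\ f(t_i)\ne\omega_i\ \text{for all } i\},\qquad X(f)=\{i:\omega_i<f(t_i)\}.\tag{2}$$

**Definition (tests).** A $(d+1)$-subset $P$ splits into two alternating classes, $P^+\ni\max P$ and $P^-$. We have $\pi_P(i)>0$ iff $i\in P^+$. We say that $P$ tests $X$ if $X\cap P\in\{P^+,P^-\}$. Put $c_\omega(P)=P^+$ if $\omega[P]<0$ and $c_\omega(P)=P^-$ if $\omega[P]>0$. Equivalently, for $i\in P$,
$$i\in c_\omega(P)\iff\omega[P]\cdot\pi_P(i)<0.\tag{3}$$

Example: $d=2$, $n=3$, $P=\{1,2,3\}$, so $P^+=\{1,3\}$ and $P^-=\{2\}$. If $\omega[P]>0$, the three heights are in convex position, and $c_\omega(P)=\{2\}$. A line slightly below the chord through the heights at $t_1$ and $t_3$ is above $\omega$ only at $t_2$, so $\{2\}\in V(Q_\omega)$; no line is above $\omega$ at both ends and below it in the middle, so $\{1,3\}\notin V(Q_\omega)$. This is the general pattern.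

**Lemma 1.** $X\in V(Q_\omega)$ iff $X\cap P=c_\omega(P)$ for every $P$ that tests $X$.

*Proof.* Let $\sigma_i=1$ for $i\in X$ and $\sigma_i=-1$ otherwise. By (2), $X\in V(Q_\omega)$ iff the system $\sigma_i(f(t_i)-\omega_i)>0$, $i\in[n]$, has a solution $f\in\mathcal P$. By the theorem of the alternative it has none iff there is $\mu\ge0$, $\mu\ne0$, with $\sum\mu_i\sigma_i\xi_i=0$ and $\sum\mu_i\sigma_i\omega_i\ge0$. The linear dependency $(\mu_i\sigma_i)$ is a sum of dependencies of minimal support whose entries agree in sign with it wherever nonzero. At least one summand satisfies the last inequality, so we may take $(\mu_i\sigma_i)$ itself of minimal support. Any $d$ of the $\xi_i$ are independent, so the minimal supports are the $(d+1)$-sets $P$, and the dependency on $P$ is a multiple of $(1/\pi_P(i))_{i\in P}$, because $f[P]=0$ for $f\in\mathcal P$. If the multiple is positive, infeasibility means $X\cap P=P^+$ and $\omega[P]\ge0$, hence $\omega[P]>0$; if it is negative, it means $X\cap P=P^-$ and $\omega[P]<0$. In both cases $P$ tests $X$ and $X\cap P\ne c_\omega(P)$, and conversely every such $P$ gives a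 certificate. $\square$

## 4. Two sets never refute the guess

How would one try to refute the conjecture? If $V(M)=\mathcal W$, then $\mathcal W\subseteq V(Q)$, because the vertices of fragments are vertices of cubes (a slab $h-1\le\sum\lambda_j\le h$ of a unit cube has only $0/1$ vertices). So one looks for a maximal by size $\mathcal W$ that lies in no $V(Q)$. The first attempt is to look for two weakly $r$-separated sets that cannot both be vertices of one cubillage. This attempt cannot succeed.

**Remark.** Let $X\ne X^*$ be subsets of $[n]$ with $k(A,B)\le d$, where $A=X-X^*$, $B=X^*-X$. Then some $Q_\omega$ on $Z(n,d)$ has both as vertices. In particular this holds for weakly $r$-separated sets and $d=r+2$.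

*Proof.* There is $f\in\mathcal P$ with $f(t_i)>0$ on $A$ and $f(t_i)<0$ on $B$: up to sign, take the product of $k(A,B)-1\le d-1$ factors $t-c$ with one root $c$ between each two consecutive intervals. Choose $\omega_i$ strictly between $0$ and $f(t_i)$ for $i\in A\cup B$, below both for $i\in X\cap X^*$, and above both for $i\notin X\cup X^*$. Then $X=X(f)$ and $X^*=X(0)$. These are strict inequalities, and non-generic $\omega$ form finitely many hyperplanes, so we may take $\omega$ generic. By (2), both sets are in $V(Q_\omega)$. $\square$

So an obstruction must involve at least three sets of $\mathcal W$ at once. The definition of $\mathcal W$ looks only at pairs, and this is the gap to exploit. There is still a difficulty: if we find three sets that are pairwise weakly $r$-separated but lie in no common $V(Q)$, nothing we have proved says that they can be completed to a collection of maximal size. The way around this is to find a membrane at which three local modifications are available such that any two can be carried out, but not all three. Each pair of modifications gives a collection of maximal size. Performing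 all three on the level of set systems keeps the size, and any pair of sets in the result already occurs when only two modifications are made.

**Theorem.** Let $r\ge5$ be odd and $n\ge r+7$. There is a maximal by size weakly $r$-separated collection $\mathcal W\subseteq2^{[n]}$ that is not contained in $V(Q)$ for any cubillage $Q$ on $Z(n,r+2)$, for any choice of $t_1<\dots<t_n$. In particular $\mathcal W$ is not representable, and the Conjecture is false.

The argument does not settle $r=3$, nor $r\ge5$ with $r+2\le n\le r+6$ (for $n=r+2$ we have the direct check of Section 2).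

Weak $r$-separation and maximality by size do not involve the $t_i$. So to construct $\mathcal W$ we may choose the $t_i$ as we like, while non-containment is proved for arbitrary $t_i$. From now on $r=2\delta-1$ with $\delta\ge3$ and $d=r+2=2\delta+1$. We begin with the obstruction, since it tells us which sets to aim for.

## 5. Sections of a cube projection: two facts about all cubillages

**Lemma 2.** Let $t_1<\dots<t_n$ be arbitrary and $Q$ any cubillage on $Z(n,d)$.

(S1) There are no $X,X^*\in V(Q)$ and $i_1<\dots<i_{d+1}$ lying alternately in $X-X^*$ and $X^*-X$.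

(S2) For every $d$-subset $p\subseteq[n]$, $Q$ contains a cube of type $p$.

For $N\subseteq[n]$, $|N|\ge d$, let $\Xi:\mathbb R^N\to\mathbb R^d$, $\Xi(\lambda)=\sum_{i\in N}\lambda_i\xi_i$, and $Z(N)=\Xi([0,1]^N)$. For a $d$-subset $p\subseteq N$ and $X\subseteq N-p$ let $[X|p]$ be the face $1_X+[0,1]^p$ of $[0,1]^N$.

**Definition (section).** A section over $N$ is a continuous map $\Psi:Z(N)\to[0,1]^N$ with $\Xi\circ\Psi=\mathrm{id}$ whose image is a union of $d$-dimensional faces $[X|p]$.

For intuition take $d=1$, $\xi_i=1$: a section is a monotone edge path from $0$ to $1_N$ in the cube $[0,1]^N$, and deleting the coordinate $i$ contracts the edges in direction $i$. On $\Xi([X|p])$ a section is the inverse of the affine bijection $\Xi:[X|p]\to\Xi([X|p])$: a point $w\in[X|p]$ is $\Psi(z)$ for some $z$, and $z=\Xi(w)$.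

**Step 1: a cubillage is a section over $[n]$.** On each cube $(X|p)$ of $Q$ let $\Psi$ be the affine map onto $[X|p]$ inverse to $\Xi$. Two cubes meet in a common face. At a vertex of this face, which is the point of a unique set $X'$, both definitions give $1_{X'}$; so the two affine maps agree on the face. Hence $\Psi$ is well defined and continuous, and its image is the union of the faces $[X|p]$ over the cubes $(X|p)$ of $Q$.

**Step 2: deleting an element.** The aim is to pass from a section $\Psi$ over $N$, $|N|\ge d+1$, to one over $N-i$. Write $\Psi=(\lambda_i,\Psi_{-i})$ and $\theta(z)=\Xi(\Psi_{-i}(z))=z-\lambda_i(z)\xi_i\in Z(N-i)$.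

(a) The map $\theta:Z(N)\to Z(N-i)$ is onto. Let $y\in Z(N-i)$. Then $y+s\xi_i\in Z(N)$ for $0\le s\le1$, and $g(s)=s-\lambda_i(y+s\xi_i)$ is continuous with $g(0)\le0\le g(1)$. At a zero $s$ of $g$ we get $\theta(y+s\xi_i)=y$.

(b) If $\theta(z)=\theta(z')$, then $\Psi_{-i}(z)=\Psi_{-i}(z')$. Indeed $z'-z=s\xi_i$ with $s=\lambda_i(z')-\lambda_i(z)$, and we may assume $s\ge0$. The segment $[z,z']$ is covered by the finitely many closed convex sets $\Xi([X|p])$ with $[X|p]$ in the image of $\Psi$, so it breaks into finitely many segments each lying in one of them. On such a segment, if $i\in p$, then $\lambda_i$ grows with slope $1$ along $\xi_i$ and $\Psi_{-i}$ is constant; if $i\notin p$, then $\lambda_i$ is constant. The total increase of $\lambda_i$ is $s$, so all nondegenerate segments are of the first kind, and $\Psi_{-i}(z)=\Psi_{-i}(z')$.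

By (a) and (b), $\Psi_{-i}=\Psi'\circ\theta$ for a map $\Psi':Z(N-i)\to[0,1]^{N-i}$. It is continuous, since $\theta$ is a continuous surjection of compact Hausdorff spaces and hence a quotient map. Also $\Xi\Psi'=\mathrm{id}$, because $\Xi\Psi'\theta=\Xi\Psi_{-i}=\theta$ and $\theta$ is onto.

The image of $\Psi'$ is $\Psi_{-i}(Z(N))$, the image of $\Psi$ with the coordinate $i$ forgotten. It is the union of the $d$-faces $[X-i\,|\,p]$ for those $[X|p]$ in the image of $\Psi$ with $i\notin p$, and of some $(d-1)$-dimensional faces, coming from $i\in p$. Apply $\Xi$: $Z(N-i)$ is the union of a closed set, coming from the $d$-faces, and finitely many $(d-1)$-dimensional polytopes. Since $Z(N-i)$ is a $d$-dimensional convex body, a nonempty relatively open subset of it is not covered by such polytopes, so the closed set is everything. As $\Xi$ is injective on the image of $\Psi'$, this image is the union of the $d$-faces alone. So $\Psi'$ is a section over $N-i$.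

**Step 3: all restrictions.** Iterating, for every $N$ with $|N|\ge d$ we obtain a section $\Psi_N$ over $N$ whose image is the union of the faces $[X\cap N|p]$ over the cubes $(X|p)$ of $Q$ with $p\subseteq N$, and which contains $1_{X\cap N}$ for every $X\in V(Q)$.

**Step 4: proof of (S2).** Take $N=p$. The image of $\Psi_p$ is nonempty, so $Q$ has a cube whose type is contained in $p$, that is, equal to $p$.

**Step 5: proof of (S1).** Suppose $X,X^*$ and $P=\{i_1,\dots,i_{d+1}\}$ violate (S1). Then the image of $\Psi_P$ contains both $1_{P^+}$ and $1_{P^-}$. The kernel of $\Xi:\mathbb R^P\to\mathbb R^d$ is spanned by $g=(1/\pi_P(i))_{i\in P}$, positive on $P^+$ and negative on $P^-$. Let $\kappa$ be a linear right inverse of $\Xi$. For $z\in Z(P)$ the set $\{s:\kappa(z)+sg\in[0,1]^P\}$ is an intersection of intervals, one per coordinate, with ends affine in $z$. So it is an interval $[s^-(z),s^+(z)]$ with $s^\pm$ continuous. For $z\in\operatorname{int}Z(P)=\Xi((0,1)^P)$ the fiber over $z$ meets the open cube, so $s^-(z)<s^+(z)$, and for $s$ strictly between, all coordinate constraints are strict. Thus the fiber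 meets the boundary of the cube only at its two ends.

The image of $\Psi_P$ consists of $d$-faces of a $(d+1)$-cube, so it lies in the boundary. Hence $\Psi_P(z)=\kappa(z)+s(z)g$ with $s$ continuous and $s(z)\in\{s^-(z),s^+(z)\}$. As $\operatorname{int}Z(P)$ is connected, $s=s^+$ on all of it or $s=s^-$ on all of it. For small $\epsilon>0$ we have $1_{P^+}-\epsilon g\in(0,1)^P$ and $1_{P^-}+\epsilon g\in(0,1)^P$. So $1_{P^+}$ and $1_{P^-}$ lie over interior points of $Z(P)$; the first is the upper end of its fiber, the second the lower end of its fiber. They cannot both be in the image, a contradiction. $\square$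

## 6. Defects around an odd cycle: an obstruction with three sets

We now fix the sets. In $[n]$ with $n\ge r+7=2\delta+6$ put
$$(x_1,s_1,y_1)=(1,2,3),\quad(x_2,s_2,y_2)=(5,6,7),\quad(x_3,s_3,y_3)=(9,10,11),$$
$$Z_0=\{r+8,\dots,n\}\ (\text{possibly empty}),\qquad Y=\{s_1,s_2,s_3\}\cup Z_0,$$
$$F=[n]-Y=\{1,3,4,5,7,8,9,11,12,\dots,r+7\}.$$
Put $m=|F|=r+4=d+2=2\delta+3$, an odd number, and $k=|Y|+\delta=n-\delta-3$, so $1\le k\le n-1$. For $i=1,2,3$ let $L_i=F-\{x_i,y_i\}$, so $|L_i|=d$, let $w_1,\dots,w_{2\delta+1}$ be $L_i$ in cyclic order starting just after $y_i$, and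
$$E_i=\{w_1,w_3,\dots,w_{2\delta+1}\},\quad u_i=\{w_2,w_4,\dots,w_{2\delta}\},\quad X_i=Y\cup u_i,\quad X_i'=(Y-s_i)\cup E_i.$$
All six sets $X_i,X_i'$ have size $k$.

For $r=5$, $n=12$ we have $F=\{1,3,4,5,7,8,9,11,12\}$, $Y=\{2,6,10\}$, $k=6$. Starting after $y_1=3$, the list is $4,5,7,8,9,11,12$, so $E_1=\{4,7,9,12\}$ and $u_1=\{5,8,11\}$. In the same way $E_2=\{1,4,8,11\}$, $u_2=\{3,9,12\}$, $E_3=\{3,5,8,12\}$, $u_3=\{1,4,7\}$. So
$$X_1'=\{4,6,7,9,10,12\},\quad X_2'=\{1,2,4,8,10,11\},\quad X_3'=\{2,3,5,6,8,12\}.$$
Their differences interleave as $1,2\,|\,6,7\,|\,8\,|\,9\,|\,11\,|\,12$ for the first two, $2,3\,|\,4\,|\,5\,|\,7\,|\,8\,|\,9,10$ for the first and third, and $1\,|\,3\,|\,4\,|\,5,6\,|\,10,11\,|\,12$ for the last two. Each has $6=r+1$ intervals, so the three sets are pairwise weakly $5$-separated.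

**Lemma 3.** For arbitrary $t_1<\dots<t_n$, no cubillage $Q$ on $Z(n,d)$ has $X_1',X_2',X_3'\in V(Q)$.

*Proof.* Let $f_1<\dots<f_m$ be the elements of $F$, with indices mod $m$, and let $\mathcal T=\{X\cap F:X\in V(Q)\}$.

**Definition (defect and status).** A set $U\subseteq F$ has defect $j$ if $f_j,f_{j+1}$ are both in $U$ or both out of $U$, while each other cyclically consecutive pair has one element in and one out. The status of $U$ is "in" or "out" accordingly.

For $m=5$, the set $\{f_2,f_4\}$ has defect $5$ and status out, since $f_5$ and $f_1$ are both out. Because $m$ is odd, for each $j$ and each status there is exactly one such set, and the two sets of defect $j$ are complementary in $F$. If $U$ has defect $j$, then switching $f_{j+1}$ makes the pair $f_j,f_{j+1}$ different and the pair $f_{j+1},f_{j+2}$ equal. So $U\triangle\{f_{j+1}\}$ has defect $j+1$, and it has the opposite status, as $f_{j+1}$ was switched. In the example, $\{f_1,f_2,f_4\}$ has defect $1$ and status in.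

**Step 1: what (S1) forbids.** We show that $\mathcal T$ contains at most one set of each defect, and that if $\mathcal T$ contains sets of defects $j$ and $j+1$, they have opposite statuses. Let $U\in\mathcal T$ have defect $j$. On $F-f_{j+1}$ it alternates cyclically, because $f_j$ has the status of $f_{j+1}$, which differs from that of $f_{j+2}$. If $\mathcal T$ also contains the other set of defect $j$, it is complementary to $U$. If $\mathcal T$ contains a set $U'$ of defect $j+1$ with the same status as $U$, then $U'$ is the complement of $U\triangle\{f_{j+1}\}$, so it is complementary to $U$ on $F-f_{j+1}$. In both cases two members of $V(Q)$ differ at all $d+1$ elements of $F-f_{j+1}$, alternately in the linear order. This contradicts (S1).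

**Step 2: what (S2) provides.** We show that $\mathcal T$ contains sets of all defects except at most one. For each $j$ there is a cube $(X_p|p)$ of $Q$ of type $p=F-\{f_j,f_{j+1}\}$, by (S2). Let $w=X_p\cap\{f_j,f_{j+1}\}$. Then $w\cup v\in\mathcal T$ for all $v\subseteq p$. Suppose $|w|=1$. For each $j'\ne j$ the two sets of defect $j'$ are complementary and separate $f_j$ from $f_{j+1}$, so one of them has trace $w$ on $\{f_j,f_{j+1}\}$ and lies in $\mathcal T$. Thus all defects other than $j$ occur. Suppose $|w|\in\{0,2\}$. Then one of the two sets of defect $j$ has trace $w$ and lies in $\mathcal T$, so $j$ occurs. Hence either $|w|=1$ for some $j$, and all defects other than $j$ occur, or all defects occur.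

**Step 3: exactly one defect $j_0$ does not occur.** If all occurred, then by Step 1 each would have a well-defined status, and the status would change at each of the $m$ steps around the cycle. This is impossible, as $m$ is odd.

**Step 4: three odd arcs.** Suppose $X_1',X_2',X_3'\in V(Q)$. Then $E_i=X_i'\cap F\in\mathcal T$. Since $x_i,y_i\notin E_i$, while $w_1,w_{2\delta+1}\in E_i$ and the $w$'s alternate, $E_i$ has status out and defect $j_i$, where $f_{j_i}=x_i$, $f_{j_i+1}=y_i$. Here $j_1=1$, $j_2=4$, $j_3=7$. These three positions cut the cycle into arcs of lengths $3$, $3$ and $m-6=2\delta-3$, all odd. The defect $j_0$ is not one of the $j_i$, so it lies inside exactly one arc. Take another arc. All defects along it occur, so by Step 1 the status changes at each of its steps, an odd number of times. But both ends have status out, a contradiction. $\square$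

With two of the sets there is no contradiction: they cut the odd cycle into one odd and one even arc, and $j_0$ may sit in the odd one. The condition $r\ge5$ also becomes visible: between consecutive pairs $\{x_i,y_i\}$ there are $1$, $1$ and $2\delta-5$ elements of $F$, and the construction needs three odd positive numbers with sum $2\delta-3=r-2$.

It remains to place $X_1',X_2',X_3'$ in a maximal by size collection.

## 7. The membrane that follows a level

**Lemma 4.** Let $\omega$ be generic and $1\le k\le n-1$. $F(Q_\omega)$ has a w-membrane $M$ with
$$V(M)=\{X\in V(Q_\omega):|X|=k\}\cup\mathcal R,\qquad\mathcal R=\{X\in V(Z^{rear}):|X|<k\}\cup\{X\in V(Z^{fr}):|X|>k\},$$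
where $Z=Z(n,d)$ and $V(Z^{rear}),V(Z^{fr})$ are the vertex sets of these sides. The collection $\mathcal R$ does not depend on $\omega$.

So, apart from a fixed collection, the membrane sees only level $k$ of $Q_\omega$. The idea is to flip all fragments below level $k$ and no others.

**Step 1: the cells.** We describe the $(d-1)$-cells of $F(Q_\omega)$ and which fragments lie on their two sides. A facet of $Z$ or of a cube is parallel to $d-1$ of the $\xi_j$, $j\in q$, so it is normal to the coefficient vector of a multiple of $\prod_{j\in q}(t-t_j)$. The leading coefficient is nonzero, so the facet is transversal to the last axis. The slices $S_h(C)$, $1\le h\le d-1$, are parallel to the last axis. Since $\prod_{j\in q}(t-t_j)$ vanishes at no $t_i$ with $i\notin q$, each facet of $Z$ is a single parallelotope of some type $q$. A facet of a cube lying in it has generators in the span of $\xi_j$, $j\in q$, hence has type $q$; being a translate of the facet of $Z$ contained in it, it equals it. So $Q_\omega$ does not subdivide the boundary of $Z$.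

The vertices of fragments are vertices of cubes, as noted in Section 4. The $(d-1)$-cells $G$ of $F(Q_\omega)$ are the slices $S_h(C)$, $1\le h\le d-1$, and the $(d-1)$-dimensional intersections of facets of cubes with slabs $l-1\le x_1\le l$. Each $G$ lies in $\Delta^{\varepsilon rear}$ for at most one fragment $\Delta$, called $G^-$, and in $\Delta^{\varepsilon fr}$ for at most one fragment $\Delta$, called $G^+$. For $G=S_h(C)$ these are $\Delta_h(C)$ and $\Delta_{h+1}(C)$. For a piece of a facet they are the fragments just below and just above it. $G^-$ is missing iff $G\subseteq Z^{fr}$, $G^+$ is missing iff $G\subseteq Z^{rear}$, and not both are missing.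

The degenerate slices are harmless: by (1), the bottom vertex of $C$ lies on a front facet, so $S_0(C)\subset\Delta_1(C)^{fr}$, and likewise $S_d(C)\subset\Delta_d(C)^{rear}$. So $\Delta^{\varepsilon fr}$ is the union of the cells $G$ with $G^+=\Delta$, and $\Delta^{\varepsilon rear}$ that of the cells with $G^-=\Delta$.

**Step 2: an order on the fragments.** We need to know that flips can be arranged slab by slab. Say that $\Delta_h((X|p))$ lies in slab $|X|+h$. Write $\Delta\to\Delta'$ if $\Delta=G^-$ and $\Delta'=G^+$ for some $G$. If $G$ is a slice, the slab increases by $1$. Otherwise both fragments lie in the same slab, in cubes $C,C'$ of types $p\ne p'$ sharing a facet, with $C$ below $C'$. In this case consider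
$$\varphi(z)=\min\Big\{\sum\lambda_i\omega_i:\ \sum\lambda_i\xi_i=z,\ 0\le\lambda_i\le1\Big\}.$$
It is convex. On the cube of type $p$ it equals $\langle a_p,z\rangle+\mathrm{const}$, where $a_p$ is the coefficient vector of $f_p$, because there $\sum\lambda_i(\omega_i-f_p(t_i))$ is constant and minimal. By convexity its derivative along the last axis, that is, the coefficient of $t^{d-1}$ in $f_p$ and in $f_{p'}$, weakly increases from $C$ to $C'$. If the two coefficients were equal, then the two affine functions, which agree on a facet transversal to the last axis, would coincide. Then $f_p=f_{p'}$ would interpolate $\omega$ on $p\cup p'$, at $\ge d+1$ points, contradicting genericity. So the coefficient strictly increases. Ordering the fragments by slab, then by the leading coefficient of $f_p$ (that is, by the coefficient of $t^{d-1}$), ties broken arbitrarily, gives a linear order $\prec$ such that $\Delta\to\Delta'$ implies $\Delta\prec\Delta'$.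

**Step 3: the flips.** We show that adding fragments in the order $\prec$ is a sequence of raising flips. For a set $I$ of fragments closed under $\to$-predecessors let $M_I$ be the union of the cells $G$ such that $G^-$ is missing or in $I$, and $G^+$ is missing or not in $I$. Then $M_\emptyset=Z^{fr}$. Let $\Delta\notin I$ have all its predecessors in $I$. Cells with $G^+=\Delta$ have $G^-$ missing or in $I$, so they belong to $M_I$: $\Delta^{\varepsilon fr}\subseteq M_I$. They do not belong to $M_{I\cup\{\Delta\}}$. Cells with $G^-=\Delta$ are not in $M_I$. For them $G^+$ is missing or not in $I\cup\{\Delta\}$, since $I$ is closed under predecessors and $\Delta\notin I$; so they are in $M_{I\cup\{\Delta\}}$. No other cell changes. So $M_{I\cup\{\Delta\}}$ arises from $M_I$ by a raising flip.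

Add all fragments in slabs $\le k$ in the order $\prec$, and let $M$ be the resulting w-membrane. Its cells are: those with $G^-$ in a slab $\le k$ and $G^+$ in a slab $>k$, which are exactly the slices $S_h(C)$, $1\le h\le d-1$, at level $x_1=k$; the cells of $Z^{fr}$ in slabs $>k$; and the cells of $Z^{rear}$ in slabs $\le k$.

**Step 4: the vertices.** We compute $V(M)$ level by level. All vertices of $M$ are in $V(Q_\omega)$. The set $Z\cap\{x_1=k\}$ is convex of dimension $d-1$, and it is covered by the $S_h(C)$, $1\le h\le d-1$, at this level and finitely many points (bottom or top vertices of cubes). The union of these $S_h(C)$ is closed and $Z\cap\{x_1=k\}$ has no isolated points, so they cover it. A vertex of $Q_\omega$ at level $k$ lies in some such $S_h(C)$. It is a vertex of $C$, since cubes meet in common faces, and hence of $S_h(C)$. So the level-$k$ vertices of $M$ are exactly those of $Q_\omega$.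

Vertices of $M$ at levels $<k$ come from cells of $Z^{rear}$ in slabs $\le k$, so they are vertices of $Z^{rear}$. All of them occur: a vertex $X$ of a facet of $Z^{rear}$ lies in a $(d-1)$-dimensional cell of this facet in slab $|X|$ if $X$ is the top of the facet, and in slab $|X|+1$ otherwise, and both are $\le k$ if $|X|<k$. Symmetrically, the vertices of $M$ at levels $>k$ are those of $Z^{fr}$: if $|X|>k$, a cell in slab $|X|$ or $|X|+1$ lies in a slab $>k$. $\square$

## 8. The testing sets $P_i$ and the marked element $y(P)$

We return to the sets of Section 6. The plan is to choose $\omega$ so that at level $k$ the cubillage $Q_\omega$ contains, for each $i$, exactly one of $X_i,X_i'$, the choice being made by the sign of one number $\omega[P_i]$, while everything else at level $k$ is the same for all choices. Put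
$$P_i=L_i\cup\{s_i\},\qquad |P_i|=d+1.$$

Since $d+1=2\delta+2$ is even, the alternating classes of a $(d+1)$-set are determined by its cyclic order. In cyclic order $P_i$ is $s_i,w_1,\dots,w_{2\delta+1}$, so its classes are $E_i$ and $u_i\cup\{s_i\}$. As $P_i\cap Y=\{s_i\}$, we get $X_i\cap P_i=u_i\cup\{s_i\}$ and $X_i'\cap P_i=E_i$. So $P_i$ tests both, and with opposite outcomes.

The six sets are distinct. For $j\ne i$ the elements $x_j,y_j$ are consecutive in the list $w_1,\dots,w_{2\delta+1}$ of $L_i$, so one of them is in $u_i$, while $u_j\cap\{x_j,y_j\}=\emptyset$; so the $u_i$, and hence the $X_i$, are distinct. Moreover $X_i\supseteq Y$ and $X_i'\cap Y=Y-s_i$. Note also that no element of $[n]$ lies strictly between $x_i,s_i$ or between $s_i,y_i$.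

**Exchange rule.** If $P$ tests $X$ and $y\notin P\cup X$, let $b\in P-X$ be the cyclic neighbor of $y$ in $P$ not belonging to $X$. Then $P-b+y$ tests $X$ and has the same trace $X\cap P$.

Indeed the two cyclic neighbors of $y$ in $P$ are cyclically consecutive in $P$, so exactly one is outside $X$, and $y$ takes its place in the cyclic order. For instance, in the case $r=5$, $n=12$: $P_1=\{2,4,5,7,8,9,11,12\}$ tests $X_2'-\{10\}\cup\{12\}$ only if the traces match, so let us take a simpler check: $P_1$ tests $X=\{4,7,9,12\}$ with trace $E_1$, and $y=6\notin P_1\cup X$ has neighbors $5\notin X$ and $7\in X$; replacing $5$ by $6$ gives $\{2,4,6,7,8,9,11,12\}$, on which $X$ still alternates.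

**Definition (marked element).** For $s_i\in P$ put $\nu_i(P)=|P\cap\{x_i,y_i\}|$. For each $(d+1)$-set $P\notin\{P_1,P_2,P_3\}$ with $P\cap Y\ne\emptyset$ define $y(P)\in P\cap Y$ as follows. If $P\cap Z_0\ne\emptyset$, then $y(P)=\min(P\cap Z_0)$. Otherwise $y(P)=s_i$, where $i$ is minimal with $s_i\in P$ and $\nu_i(P)\ge1$.

Such an $i$ exists. If $P\cap Y=\{s_i\}$ and $\nu_i(P)=0$, then $P\cap F$ has $d$ elements and avoids $x_i,y_i$, so $P=P_i$, which is excluded. If $P\cap Y$ consists of two (three) of the $s_i$, then $P$ misses only $3$ (only $4$) elements of $F$, while all relevant $\nu_i(P)=0$ would require missing $4$ (respectively $6$).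

## 9. Heights in which any two of the three signs can be prescribed

Let $J\subset\{1,2,3\}$ with $|J|=2$. We construct $t$, the same for all $J$, and $\omega=\omega^J$. The set $J$ records those $i$ for which $X_i'$ should appear.

The mechanism is as follows. Start from the heights $h(t_j)$ of a polynomial $h$ and lower the heights at the elements of $Y$. In $\omega[P]$ the drop at $y$ contributes the drop divided by $-\pi_P(y)$. By (3), if the drop at $y$ dominates, then $y\in c_\omega(P)$. The drops at $Z_0$ dominate because they are huge. The drop at $s_i$ dominates whenever $P$ contains $x_i$ or $y_i$, because $s_i$ is squeezed between them and $\pi_P(s_i)$ is tiny. The set $P_i$ contains neither, so there the drop at $s_i$ competes on equal terms with $h[P_i]$, and we can decide who wins.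

**Step 1: the points $t$ and the affine functions $\lambda^J$.** Fix reals $T_1<T_2<T_3$ and values of $t$ on $[n]-\bigcup_i\{x_i,s_i,y_i\}$ in the right order. For small $\varepsilon_i\in(0,1)$ put
$$t_{x_i}=T_i-\varepsilon_i,\quad t_{s_i}=T_i,\quad t_{y_i}=T_i+\varepsilon_i.$$
Then $\Sigma_F=\sum_{j\in F}t_j$ does not depend on the $\varepsilon_i$. Put $\Pi_i=\prod_{j\in L_i}(T_i-t_j)=\pi_{P_i}(s_i)$. The sets $L_1,L_2,L_3$ have $0,3,6$ elements below $s_1,s_2,s_3$, hence $2\delta+1$, $2\delta-2$, $2\delta-5$ above. So
$$\operatorname{sgn}(\Pi_1,\Pi_2,\Pi_3)=(-,+,-).\tag{4}$$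
An affine function can have prescribed nonzero signs at any two points. So for each $J$ choose an affine $\lambda=\lambda^J$ with $\lambda(T_i)\Pi_i>0$ for $i\in J$, not vanishing at any $T_i$ nor at any of the fixed $t_j$, $j\in F$; for small $\varepsilon_i$ it then has constant sign on each $[t_{x_i},t_{y_i}]$ and vanishes at no $t_j$, $j\in F$.

Here is the exact point at which all three signs cannot be met: by (4) an affine function with $\lambda(T_i)\Pi_i>0$ for $i=1,2,3$ would have signs $-,+,-$ at $T_1<T_2<T_3$, which is impossible. This agrees with Lemma 3.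

Write $\lambda(T)=\alpha+\beta(\Sigma_F-T)$ and $h(t)=\alpha t^d+\beta t^{d+1}$. By Section 3, the divided differences of the values $h(t_j)$ satisfy
$$h[P]=\alpha+\beta\sum_{j\in P}t_j\qquad(|P|=d+1).\tag{5}$$

**Step 2: the heights.** Put
$$\omega_j=h(t_j)\ (j\in F),\qquad\omega_{s_i}=h(T_i)-e_i,\qquad\omega_z=h(t_z)-K_z\ (z\in Z_0)$$
with positive $e_i,K_z$ chosen now. For $s_i\in P\subseteq F\cup\{s_1,s_2,s_3\}$, $|P|=d+1$, we have $|\pi_P(s_i)|=\varepsilon_i^{\nu_i(P)}R$, where $R$ is the product of the distances from $T_i$ to the points of $P$ outside $\{x_i,s_i,y_i\}$. So $b_0\le R\le b_1$ with constants $0<b_0<b_1$ uniform for all small $\varepsilon$'s. In particular, with $P=P_i$, $b_0\le|\Pi_i|\le b_1$. Choose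
$$e_i=\tfrac12b_0|\lambda(T_i)|\ \ (i\in J),\qquad e_i=2b_1|\lambda(T_i)|\ \ (i\notin J).$$
Let $e_{\min}>0$ and $e_{\max}$ be lower and upper bounds for all these numbers, over all $J$. Let $H$ bound all $|h[P]|$, $P\subseteq F\cup\{s_1,s_2,s_3\}$, uniformly in the small $\varepsilon$'s and over all $J$. Choose first $\varepsilon_3$, then $\varepsilon_2$, then $\varepsilon_1$ so small that
$$\frac{e_{\min}}{b_1\varepsilon_i}>H+\frac{2e_{\max}}{b_0}\max\bigl(1,\max_{l>i}\varepsilon_l^{-2}\bigr)\qquad(i=3,2,1).\tag{6}$$
Finally choose the $K_z$, from the largest $z$ down, each so large, simultaneously for all $J$, that whenever $z=\min(P\cap Z_0)$,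
$$\frac{K_z}{|\pi_P(z)|}>|h[P]|+\sum_{s_l\in P}\frac{e_l}{|\pi_P(s_l)|}+\sum_{z'\in P\cap Z_0,\ z'>z}\frac{K_{z'}}{|\pi_P(z')|}.\tag{7}$$

**Lemma 5.** $\omega=\omega^J$ is generic, and:

(1.) $y(P)\in c_\omega(P)$ for all $P\notin\{P_1,P_2,P_3\}$ with $P\cap Y\ne\emptyset$;

(2.) $c_\omega(P_i)=E_i$ if $i\in J$, and $c_\omega(P_i)=u_i\cup\{s_i\}$ if $i\notin J$;

(3.) $c_\omega(F-x_i)=c_\omega(F-y_i)=E_i$ if $i\in J$.

*Proof.* For part (1.), we have
$$\omega[P]=h[P]-\sum_{s_l\in P}\frac{e_l}{\pi_P(s_l)}-\sum_{z\in P\cap Z_0}\frac{K_z}{\pi_P(z)}.$$
If $P\cap Z_0\ne\emptyset$, the term of $y(P)$ dominates the sum of the others by (7). If $P\cap Z_0=\emptyset$ and $y(P)=s_i$, the term of $s_i$ has absolute value at least $e_{\min}/(b_1\varepsilon_i)$, as $\nu_i(P)\ge1$. Terms of $s_l$ with $l<i$ have $\nu_l(P)=0$ by minimality of $i$, so they are at most $e_{\max}/b_0$; terms with $l>i$ are at most $e_{\max}\varepsilon_l^{-2}/b_0$. There are at most two such other terms, so by (6) the term of $s_i$ dominates. In both cases $\operatorname{sgn}\omega[P]=-\operatorname{sgn}\pi_P(y(P))\ne0$, and (3) gives the claim.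

For part (2.), by (5), $h[P_i]=\alpha+\beta(\Sigma_F-t_{x_i}-t_{y_i}+T_i)=\alpha+\beta(\Sigma_F-T_i)=\lambda(T_i)$. So $\omega[P_i]\,\Pi_i=\lambda(T_i)\Pi_i-e_i$. If $i\in J$, then $\lambda(T_i)\Pi_i\ge b_0|\lambda(T_i)|>e_i$, so this is positive, and $s_i\notin c_\omega(P_i)$ by (3). If $i\notin J$, then $e_i>|\lambda(T_i)\Pi_i|$, so it is negative and $s_i\in c_\omega(P_i)$. For $i\in J$ we also note $\operatorname{sgn}\omega[P_i]=\operatorname{sgn}\Pi_i=\operatorname{sgn}\lambda(T_i)$.

For part (3.), by (5), $\omega[F-f]=h[F-f]=\lambda(t_f)\ne0$ for all $f\in F$. For $f\in\{x_i,y_i\}$, $i\in J$, this has the sign of $\lambda(T_i)$, which is the sign of $\omega[P_i]$. The set $F-y_i$ (respectively $F-x_i$) arises from $P_i$ by replacing $s_i$ by its neighbor $x_i$ (respectively $y_i$), which keeps all order relations, and $s_i\notin E_i=c_\omega(P_i)$. Hence $c_\omega(F-y_i)=c_\omega(F-x_i)=E_i$.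

Every $(d+1)$-set is some $F-f$, or some $P_i$, or as in (1.). All divided differences are nonzero, so $\omega$ is generic. $\square$

As a check take $r=5$, $J=\{1,3\}$, $\lambda=-1$, so $h=-t^d$ and $\omega[F-f]=-1$, whence $c_\omega(F-f)=(F-f)^+$ for every $f\in F$. For $f=x_1=1$ this is $\{4,7,9,12\}=E_1$; for $f=y_3=11$ it is $\{3,5,8,12\}=E_3$; for $f=x_2=5$ it is $\{3,7,9,12\}\ne E_2$, in accordance with $2\notin J$.

**Step 3: distinct points.** The conclusions of Lemma 5 depend only on the signs of the numbers $\omega^J[P]$. These do not change if $t$ is perturbed slightly with the three vectors $\omega^J$ kept fixed. A generic small perturbation makes distinct subsets give distinct points. So we assume this in addition; from now on only the conclusions of Lemma 5 are used.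

## 10. Level $k$ of $Q_\omega$

For a $k$-set $X$ consider the following condition, which does not depend on $J$:
$$y(P)\in X\ \text{ for every } P\notin\{P_1,P_2,P_3\}\text{ with } P\cap Y\ne\emptyset\text{ that tests } X.\tag{8}$$
For such $P$, both $X\cap P$ and $c_\omega(P)$ are alternating classes of $P$, and $y(P)\in c_\omega(P)$ by Lemma 5(1.). So (8) says exactly that $X\cap P=c_\omega(P)$ for all such $P$. By Lemma 1 what remains are the tests by the $P_i$ and by subsets of $F$. The next two claims show that they concern very few sets.

**Claim 1.** If a $k$-set $X$ satisfies (8) and $P_i$ tests $X$, then $X\in\{X_i,X_i'\}$.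

*Proof.* Let $s_i\in X$. Then $X\cap P_i=u_i\cup\{s_i\}$. Suppose there is $y'\in Y-X$. Then $y'\ne s_i$, so $y'\notin P_i$. By the exchange rule $P=P_i-b+y'$ tests $X$, where $b\in P_i-X=E_i\subseteq L_i$. Here $P\cap Y=\{s_i,y'\}$, so $P$ is none of the $P_j$, and $\nu_i(P)=0$. So $y(P)\ne s_i$, that is, $y(P)=y'\notin X$, contradicting (8). Hence $Y\subseteq X$; as $u_i\subseteq X$ and $|X|=k=|Y|+\delta$, $X=Y\cup u_i=X_i$.

Let $s_i\notin X$. Then $X\cap P_i=E_i$. Suppose there is $y'\in Y-s_i$ with $y'\notin X$, and let $P=P_i-b+y'$ as in the exchange rule. If $b\ne s_i$, then $P\cap Y=\{s_i,y'\}$ is disjoint from $X$, so $P$ is none of the $P_j$ and $y(P)\notin X$, contradicting (8). If $b=s_i$, then $P=L_i\cup\{y'\}$, with $P\cap Y=\{y'\}$. It is none of the $P_j$, as $y'\ne s_i$ and $L_j\ne L_i$ for $j\ne i$. So $y(P)=y'\notin X$, contradicting (8). Hence $Y-s_i\subseteq X$, and $|X|=k$ gives $X=(Y-s_i)\cup E_i=X_i'$. $\square$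

**Claim 2.** If a $k$-set $X$ satisfies (8) and some $P\subseteq F$ tests $X$, then $X\in\{X_1',X_2',X_3'\}$.

*Proof.* An alternating class of $P$ has $\delta+1$ elements, so $|X\cap F|\ge\delta+1$. Since $|X|=|Y|+\delta$, there is $y'\in Y-X$. By the exchange rule some $P'=P-b+y'$ tests $X$, and $P'\cap Y=\{y'\}$. If $P'$ were none of the $P_i$, then $y(P')=y'\notin X$ would contradict (8). So $P'=P_i$ for some $i$, with $y'=s_i\notin X$, and Claim 1 gives $X=X_i'$. $\square$

Let $\mathcal C$ be the set of all $k$-sets $X\notin\{X_1,X_2,X_3,X_1',X_2',X_3'\}$ satisfying (8). It does not depend on $J$.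

**Lemma 6.** $\{X\in V(Q_{\omega^J}):|X|=k\}=\mathcal C\cup\{X_i:i\notin J\}\cup\{X_i':i\in J\}$.

*Proof.* We use Lemma 1. Every $(d+1)$-set $P$ is one of the $P_i$, or a subset of $F$, or is considered in (8).

**Step 1: sets other than the $X_j,X_j'$.** We show that they are vertices iff they satisfy (8). If $X\in V(Q_\omega)$, then (8) holds. Conversely, if (8) holds, then by Claims 1 and 2 no $P_i$ and no $P\subseteq F$ tests $X$, so $X\in V(Q_\omega)$.

**Step 2: the set $X_i$.** We show that it is a vertex iff $i\notin J$. Since $Y\subseteq X_i$, (8) holds. No $P\subseteq F$ tests $X_i$, as $|X_i\cap F|=\delta$. By Claim 1 no $P_j$ with $j\ne i$ tests $X_i$. The set $P_i$ tests it with trace $u_i\cup\{s_i\}$. By Lemma 5(2.), $X_i\in V(Q_\omega)$ iff $i\notin J$.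

**Step 3: the set $X_i'$ with $i\notin J$.** We show that it is not a vertex. $P_i$ tests it with trace $E_i\ne c_\omega(P_i)$, so $X_i'\notin V(Q_\omega)$.

**Step 4: the set $X_i'$ with $i\in J$.** We show that it is a vertex. First we verify (8). Let $P\notin\{P_1,P_2,P_3\}$ test $X_i'$, with $P\cap Y\ne\emptyset$.

- If $s_i\notin P$, then $y(P)\in Y-s_i\subseteq X_i'$.
- If $P\cap Y=\{s_i\}$, then $X_i'\cap P$ consists of $\delta+1$ elements of $X_i'\cap F=E_i$, so it equals $E_i$. The other class of $P$ has one element in each cyclic gap of $E_i$. The gap from $w_{2l-1}$ to $w_{2l+1}$ contains only $w_{2l}$ from $F$, for $l=1,\dots,\delta$, and $s_i$ lies in the remaining gap. So $P=P_i$, a contradiction: this case does not occur.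
- If $s_i\in P$ and $P\cap Y\ne\{s_i\}$, then neither $x_i$ nor $y_i$ is in $P$, since otherwise $P$ would contain two consecutive elements ($x_i,s_i$ or $s_i,y_i$) outside $X_i'$. So $\nu_i(P)=0$, hence $y(P)\ne s_i$ and $y(P)\in Y-s_i\subseteq X_i'$.

So (8) holds. By Claim 1 no $P_j$ with $j\ne i$ tests $X_i'$. The set $P_i$ tests it with trace $E_i=c_\omega(P_i)$, by Lemma 5(2.). Finally let $P\subseteq F$ test $X_i'$. Then $X_i'\cap P=E_i$, as before, and $P$ has exactly one further element in each cyclic gap of $E_i$: the elements of $u_i$, and one of $x_i,y_i$, the only elements of $F$ in the gap from $w_{2\delta+1}$ to $w_1$. So $P=F-x_i$ or $P=F-y_i$, and $c_\omega(P)=E_i$ by Lemma 5(3.). By Lemma 1, $X_i'\in V(Q_\omega)$. $\square$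

## 11. Gluing three membranes at the level of sets

**Step 1: three collections of maximal size.** Apply Lemma 4 to $Q_{\omega^J}$ with $k=n-\delta-3$, and use Lemma 6. For each $J\subset\{1,2,3\}$ with $|J|=2$,
$$\mathcal W_J=\mathcal R\cup\mathcal C\cup\{X_i:i\notin J\}\cup\{X_i':i\in J\}$$
is $V(M)$ for a w-membrane $M$ of a cubillage on $Z(n,r+2)$. By the membrane fact, $\mathcal W_J$ is weakly $r$-separated of maximal size. The collections $\mathcal R$ and $\mathcal C$ are the same for all three $J$.

**Step 2: the collection $\mathcal W$.** Define
$$\mathcal W=\mathcal R\cup\mathcal C\cup\{X_1',X_2',X_3'\}.$$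
We check that it is maximal by size. The sets in $\mathcal R$ are not at level $k$, the six sets $X_i,X_i'$ are distinct, at level $k$ and not in $\mathcal C$. So $|\mathcal W|=|\mathcal R|+|\mathcal C|+3=|\mathcal W_J|$, the maximal size. Two members of $\mathcal W$ involve at most two of the $X_i'$, so both lie in $\mathcal W_J$ for some $J$ with $|J|=2$, and are weakly $r$-separated. Hence $\mathcal W$ is a maximal by size weakly $r$-separated collection.

**Step 3: $\mathcal W$ is in no $V(Q)$.** This holds for arbitrary $t_1<\dots<t_n$ by Lemma 3, because $\mathcal W$ contains $X_1',X_2',X_3'$. If $V(M)=\mathcal W$ held for a w-membrane $M$ of $F(Q)$, then $\mathcal W\subseteq V(Q)$, since vertices of fragments are vertices of cubes. So $\mathcal W$ is not representable. This proves the Theorem. $\blacksquare$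

In the smallest instance, $r=5$ and $n=12$, the sets $\{4,6,7,9,10,12\}$, $\{1,2,4,8,10,11\}$, $\{2,3,5,6,8,12\}$ lie together in a maximal by size weakly $5$-separated collection of $2^{[12]}$, but in no $V(Q)$ for a cubillage $Q$ on $Z(12,7)$.
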